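# Balls on diameters: why every $n$-point set has a Tverberg graph with about $n^{5/3}$ edges, and why some sets allow no more

## A Gram matrix on $\mathbb F_q^3$ with mostly positive entries and small norm

We start by building a matrix. Let $q$ be a prime, let $N=q^3$, and index rows and columns by the points $x=(x_1,x_2,x_3)\in\mathbb F_q^3$. Write $\bar x=(x_1,x_2)$. Define
$$A_{xy}=\begin{cases}1 & \text{if } x_3+y_3=x_1y_1+x_2y_2 \text{ in } \mathbb F_q,\\ 0 & \text{otherwise.}\end{cases}$$
This is symmetric in $x$ and $y$. Let $J$ be the all-ones matrix, $\mathbf 1$ the all-ones vector, and put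
$$B=J-qA,\qquad M=q^2I+B .$$

We use the usual notation $P\succeq 0$ for a symmetric positive semidefinite matrix and $P\preceq Q$ for $Q-P\succeq0$; $\|\cdot\|$ is the operator norm for matrices and the Euclidean norm for vectors.

**Step 1: compute $A\mathbf 1$ and $A^2$.** The purpose is to read off the spectrum. Fix $x$. For each $\bar y\in\mathbb F_q^2$ exactly one $y_3$ satisfies the defining equation, so every row sum is $q^2$, that is, $A\mathbf 1=q^2\mathbf 1$. The entry $(A^2)_{xx'}$ is the number of $y$ with $y_3=\bar x\cdot\bar y-x_3=\bar x'\cdot\bar y-x_3'$, which is the number of $\bar y\in\mathbb F_q^2$ with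
$$(\bar x-\bar x')\cdot \bar y=x_3-x_3'.$$
If $\bar x\neq\bar x'$ this is the equation of an affine line, with $q$ solutions. If $\bar x=\bar x'$ and $x_3\ne x_3'$ there is no solution. If $x=x'$ all $q^2$ vectors $\bar y$ are solutions. Order the indices so that points with the same $\bar x$ are consecutive; then $I_{q^2}\otimes J_q$ is the block-diagonal matrix with $q^2$ all-ones blocks of size $q$, and
$$A^2=q^2I+qJ-q\,(I_{q^2}\otimes J_q).$$
(Check: on the diagonal $q^2+q-q=q^2$; off the diagonal inside a block $q-q=0$; elsewhere $q$.)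

**Step 2: bound $\|B\|$.** Let $w\perp\mathbf 1$. Since $Jw=0$ and $I_{q^2}\otimes J_q\succeq 0$, we have $\|Aw\|^2=\langle A^2w,w\rangle\le q^2\|w\|^2$, so $\|Aw\|\le q\|w\|$. As $A$ is symmetric and $\mathbf 1$ is an eigenvector, $\mathbf 1^\perp$ is $A$-invariant. Now $B\mathbf 1=q^3\mathbf 1-q\cdot q^2\mathbf 1=0$, and $B=-qA$ on $\mathbf 1^\perp$. Hence $\|B\|\le q^2$ and
$$0\preceq M\preceq 2q^2 I .$$

**Step 3: turn $M$ into points.** A positive semidefinite matrix is a Gram matrix (take the rows of $M^{1/2}$, padded with zeros). So there are $x_1,\dots,x_N\in\ell_2$ with $\langle x_i,x_j\rangle=M_{ij}$; from now on the index $i$ stands for an element of $\mathbb F_q^3$. For $i\ne j$,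
$$\langle x_i,x_j\rangle=\begin{cases}1& \text{if }A_{ij}=0,\\ 1-q& \text{if } A_{ij}=1,\end{cases}\qquad \|x_i\|^2=q^2+1-qA_{ii}\ge q^2-q+1\ge 3 .$$
Off-diagonal entries are at most $1$, so $\|x_i-x_j\|^2\ge 2(q^2-q+1)-2>0$ and the points are distinct.

**Example ($q=2$).** Here $N=8$, and $A_{xx}=1$ iff $x_1=x_2$. The row of $(0,0,0)$ has ones where $y_3=0$. So in $M$ that row has diagonal entry $3$, three entries $-1$ and four entries $1$; the sum is $3-3+4=4=q^2$, as it must be since $M\mathbf 1=q^2\mathbf 1$. The row of $(1,0,0)$ has ones at $(0,0,0),(0,1,0),(1,0,1),(1,1,1)$, so in $M$ it has diagonal entry $5$, four entries $-1$ and three entries $1$; again the sum is $4$.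

What is this for? We shall want $N$ points for which most inner products are positive, by a fixed amount, *and stay so after any translation of the origin*. The matrix $J$ would make every entry positive, but $\|J\|=q^3$, and a matrix with so large a norm leaves too much room to translate. Subtracting $qA$ removes the eigenvalue $q^3$ at the cost of negative entries in only $q^2$ places per row, and the norm drops to $O(q^2)$. The next section explains why one would want such points.

## Tverberg graphs and the number $m(n)$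

Let $\ell_2$ be the real Hilbert space of square-summable sequences. For distinct $x,y\in\ell_2$ let $B(xy)$ be the closed ball with diameter $xy$: center $\frac{x+y}2$, radius $\frac{\|x-y\|}2$.

**Definition.** A simple graph $G$ whose vertex set is a finite set of points of $\ell_2$ is a *Tverberg graph* if $\bigcap_{xy\in E(G)}B(xy)\neq\emptyset$. For a positive integer $n$, $m(n)$ is the maximum integer $m$ such that every $n$-point set in $\ell_2$ is the vertex set of a Tverberg graph with $m$ edges.

The following conjecture comes from Alexander Polyanskii, "No-dimensional Tverberg-type problems", arXiv:2506.13451 (2025): *$m(n)=c\,n^2+o(n^2)$ for some constant $c>0$.* The task is to prove or disprove it, and to find $c$ if it is true.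

**Reformulation.** Squaring $\|z-\frac{x+y}2\|\le\frac{\|x-y\|}2$ and expanding gives
$$z\in B(xy)\iff \langle x-z,\,y-z\rangle\le 0 .$$
For a finite set $X$ call a pair $\{x,y\}$ of distinct points of $X$ with this property an *edge at $z$*, and let $E(X)$ be the maximum over $z\in\ell_2$ of the number of edges at $z$. Deleting edges from a Tverberg graph leaves a Tverberg graph, so
$$m(n)=\min_{|X|=n}E(X).$$
If $Y\subset X$ then $E(Y)\le E(X)$; so $m$ is nondecreasing. If $z\in X$, then all $n-1$ pairs containing $z$ are edges at $z$, so $E(X)\ge n-1$.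

**Example (four points).** For $X=\{\pm e_1,\pm e_2\}$ and $z=0$ the inner products are $-1$ for opposite points and $0$ for the others, so all six pairs are edges at $0$, and the complete graph is a Tverberg graph.

**Small cases by hand.** Clearly $m(2)=1$. For three points, take a longest side $bc$; the angles at $b$ and $c$ are not obtuse, so the foot $z$ of the perpendicular from $a$ to the line $bc$ lies on the segment $bc$. Then $\langle a-z,b-z\rangle=\langle a-z,c-z\rangle=0$ and $\langle b-z,c-z\rangle\le0$. (If the points are collinear, $z=a$.) So $m(3)=3$.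

For $n\ge2$ collinear points, a pair is an edge at $z$, for $z$ on the line, iff $z$ lies on the closed segment between them; a $z$ off the line can be projected to the line without losing edges, since this subtracts a nonnegative amount from each $\langle x-z,y-z\rangle$. If $z\notin X$ has $a$ points on its left, there are $a(n-a)\le\lfloor n^2/4\rfloor$ edges. If $z\in X$ has $a$ points on the left and $b$ on the right, $a+b=n-1$, there are $ab+(n-1)=(a+1)(b+1)-1$ edges, at most $\lfloor (n+1)^2/4\rfloor-1$, with equality for a middle $z$. The second value is at least the first, so $E(X)=\lfloor (n+1)^2/4\rfloor-1$. This is quadratic; for $n=4$ it gives $m(4)\le5$.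

So simple examples all suggest quadratic growth. The truth is different.

**Theorem.**

1. $m(n)\le 80\,n^{5/3}$ for all $n\ge2$, and $m(n)\le(1+o(1))\,n^{5/3}$. In particular $m(n)=o(n^2)$, which disproves the conjecture.
2. There is an absolute constant $c>0$ with $m(n)\ge c\,n^{5/3}$ for all $n\ge2$.

Hence $m(n)=\Theta(n^{5/3})$, and $\limsup_{n\to\infty}m(n)/n^{5/3}\le 1$.

Part 1 alone settles the question: if $m(n)=cn^2+o(n^2)$ with $c>0$, then $m(n)/n^2\to c$, but $m(n)/n^2\to0$.

## Every center sees $O(q^5)$ pairs of the points $x_i$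

We prove part 1 with $X=\{x_1,\dots,x_N\}$, $N=q^3$, from the first section.

**Step 1: few points have a large inner product with $z$.** Let $z\in\ell_2$, $\zeta=\|z\|$, $t_i=\langle x_i,z\rangle$. The operator $\mathcal T:\ell_2\to\mathbb R^N$, $\mathcal Tz=(t_i)_i$, has adjoint $\mathcal T^*c=\sum c_ix_i$, so $\mathcal T\mathcal T^*=M$ and
$$\sum_i t_i^2=\|\mathcal Tz\|^2\le\|\mathcal T\mathcal T^*\|\,\zeta^2=\|M\|\,\zeta^2\le 2q^2\zeta^2 .$$
Since $1+\zeta^2\ge2\zeta$, we have $\zeta^2/(1+\zeta^2)^2\le\frac14$. So for every $\delta>0$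
$$\#\{i:\ t_i\ge\delta(1+\zeta^2)\}\le\frac{2q^2\zeta^2}{\delta^2(1+\zeta^2)^2}\le\frac{q^2}{2\delta^2}.\tag{1}$$

**Step 2: split the edges at $z$.** Pairs with $A_{ij}=1$ number at most $q^2N/2=q^5/2$, whether or not they are edges. If $i\ne j$, $A_{ij}=0$, and $\{x_i,x_j\}$ is an edge at $z$, then $0\ge\langle x_i-z,x_j-z\rangle=1-t_i-t_j+\zeta^2$, that is,
$$t_i+t_j\ge1+\zeta^2 .\tag{2}$$

**Step 3: the simple bound.** By (2) one of $t_i,t_j$ is at least $\frac12(1+\zeta^2)$. By (1) with $\delta=\frac12$ at most $2q^2$ indices have this property, and each lies in fewer than $N$ pairs. So there are at most $2q^2N=2q^5$ such pairs, and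
$$m(q^3)\le E(X)\le\tfrac12q^5+2q^5=\tfrac52q^5 .$$

**Step 4: the sharper bound.** The loss in Step 3 is that (2) usually forces one of the two numbers to be almost $1+\zeta^2$. Let $0<\delta<\frac12$. Either both $t_i,t_j\ge\delta(1+\zeta^2)$, and by (1) there are at most $\frac12\big(\frac{q^2}{2\delta^2}\big)^2$ such pairs; or one of them is below $\delta(1+\zeta^2)$, so the other is at least $(1-\delta)(1+\zeta^2)$, and by (1) there are at most $N\frac{q^2}{2(1-\delta)^2}$ such pairs. Take $\delta=q^{-1/8}$, which is less than $\frac12$ once $q>2^8$. The first count is $q^4/(8\delta^4)=q^{9/2}/8=o(q^5)$, the second is $(\frac12+o(1))q^5$. With the $\frac12q^5$ pairs having $A_{ij}=1$,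
$$m(q^3)\le\big(\tfrac12+\tfrac12+o(1)\big)q^5=(1+o(1))\,q^5 .$$

**Step 5: general $n$.** Let $n\ge2$. Bertrand's postulate (for every integer $k\ge1$ there is a prime $p$ with $k<p\le2k$), applied with $k=\lfloor n^{1/3}\rfloor$, gives a prime $q$ with $n^{1/3}<q\le2n^{1/3}$. By monotonicity and Step 3,
$$m(n)\le m(q^3)\le\tfrac52\cdot32\,n^{5/3}=80\,n^{5/3}.$$
By the prime number theorem the least prime $q\ge n^{1/3}$ is $(1+o(1))n^{1/3}$, so Step 4 gives $m(n)\le m(q^3)\le(1+o(1))n^{5/3}$. This proves part 1. $\square$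

## The geometric median, and what it does not see

We turn to part 2. Fix $X=\{x_1,\dots,x_n\}$, $n\ge2$, and write $E=E(X)$; recall $E\ge n-1\ge n/2$. We need a good center $z$, and the natural candidate is one from which the directions of the points balance out.

**Step 1: choose the origin.** The function $f(z)=\sum_i\|x_i-z\|$ attains its minimum: projecting $z$ to the span of $X$ does not increase $f$, and on this finite-dimensional space $f$ is continuous and tends to infinity. Edges are translation invariant, so translate $X$ so that a minimizer is $0$. Let $V=\{i:x_i\ne0\}$; the points are distinct, so $|V|\ge n-1$. For $i,j\in V$ put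
$$r_i=\|x_i\|,\qquad u_i=x_i/r_i,\qquad g_{ij}=\langle u_i,u_j\rangle,\qquad s_0=\sum_{i\in V}u_i .$$

**Step 2: the directions balance.** The one-sided derivative at $0$ of $z\mapsto\|x_i-z\|$ along $s_0$ is $-\langle u_i,s_0\rangle$ for $i\in V$, and $\|s_0\|$ if $x_i=0$. Since $0$ minimizes $f$, $-\|s_0\|^2+(n-|V|)\|s_0\|\ge0$, so $\|s_0\|\le1$. Hence for $j\in V$
$$\sum_{l\in V\setminus j}g_{jl}=\langle u_j,s_0\rangle-1\le0 .$$
Write $g^+=\max(g,0)$, $g^-=\max(-g,0)$, and
$$P_j=\sum_{l\in V\setminus j}g_{jl}^+,\qquad N_j=\sum_{l\in V\setminus j}g_{jl}^-,\qquad p_j=\frac{P_j}n .$$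
Then
$$N_j\ge P_j=p_jn,\qquad 0\le p_j<1,\tag{3}$$
the last because $P_j$ has at most $n-1$ terms, each at most $1$.

**Step 3: the edges at $0$.** Pairs in $V$ with $g_{jl}<0$ are edges at $0$. So there are at most $E$ of them.

**What this gives in fixed dimension.** Suppose $X\subset\mathbb R^d$. The matrix $(g_{jl})_{j,l\in V}$ has trace $|V|$ and rank at most $d$, so $\sum g_{jl}^2\ge|V|^2/d$ (sums over ordered pairs, diagonal included). Also $\sum g_{jl}=\|s_0\|^2\le1$, so $\sum g^+_{jl}\le1+\sum g_{jl}^-$, and
$$\frac{|V|^2}d\le\sum g_{jl}^2\le\sum|g_{jl}|\le1+2\sum g_{jl}^-\le1+4E .$$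
So $E\ge\frac14\big(\frac{(n-1)^2}d-1\big)$, which is quadratic for fixed $d$. But in $\ell_2$ an $n$-point set may span dimension $n-1$, and then the bound says nothing useful.

**The median itself may have only $n$ edges.** The weakness is not in the estimate. Let $n\ge4$, $\varepsilon=\frac{1-\cos(2\pi/n)}{2n}$, $\beta=\frac{1+\varepsilon(n-1)}2$, and let $C$ be the adjacency matrix of the $n$-cycle. Consider
$$(1-\varepsilon)I+\varepsilon J-\beta C .$$
The diagonal is $1$. The vector $\mathbf 1$ has eigenvalue $1-\varepsilon+\varepsilon n-2\beta=0$. On $\mathbf 1^\perp$ the eigenvalues are $1-\varepsilon-2\beta\cos(2\pi k/n)$, $1\le k\le n-1$, and all are at least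
$$1-\cos\tfrac{2\pi}n-\varepsilon\big(1+(n-1)\cos\tfrac{2\pi}n\big)\ge1-\cos\tfrac{2\pi}n-\varepsilon n>0 .$$
So this is the Gram matrix of unit vectors $x_i=u_i$, distinct because off-diagonal entries are less than $1$. Since $\|\sum u_i\|^2=\langle \text{Gram}\cdot\mathbf 1,\mathbf 1\rangle=0$, the gradient $-\sum u_i$ of the convex function $f$ vanishes at $0$, so $0$ is a minimizer. But $g_{ij}=\varepsilon>0$ for all pairs except the $n$ edges of the cycle, where $g_{ij}=\varepsilon-\beta<0$. So exactly $n$ pairs are edges at $0$. The nonedges fail only by the tiny amount $\varepsilon$, and a small move of the center should win many of them. We must therefore move the center.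

**The condition after a move.** For $v\in\ell_2$ and $t_i=\langle u_i,v\rangle$, expanding $\langle x_j-v,x_l-v\rangle$ shows that, for distinct $j,l\in V$, $\{x_j,x_l\}$ is an edge at $v$ iff
$$r_jr_lg_{jl}-r_jt_j-r_lt_l+\|v\|^2\le0.\tag{4}$$
Here is the heuristic for unit vectors. Choose a few indices $S$ and let $v=\kappa\Gamma$, where $\Gamma$ is a random Gaussian combination of the $u_i$, $i\in S$, normalized to $\mathbb E\|\Gamma\|^2=1$. Then $t_j$ is of order $\kappa\sqrt{a_j}$, where $a_j$ is the average of $g_{ij}^2$ over $i\in S$, while the cost $\|v\|^2$ is of order $\kappa^2$. Balancing, $\kappa\approx\sqrt{a_j}$, the move beats any $g_{jl}$ that is a small multiple of $a_j$. Most $g_{jl}$ are at most of order $p_j$, because $P_j=p_jn$. So *a point $j$ with $a_j$ well above $p_j$ gains a positive fraction of all possible edges*, and since there are only $E$ edges, there can be only about $E/n$ such points, whatever $S$ is. Lemma 1 makes this precise, for points at different distances $r_j$.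

## Shifting the center along a Gaussian direction

Put $\Lambda=4\cdot10^6$ and $c_0=10^{-5}$.

**Setting $(\ast)$.** We are given $0<s\le1$ with $sn\ge400$, a set $D\subset V$ with $|D|\ge sn$, and $\tau>0$ with $p_j\le\tau$ for all $j\in D$. Put $\theta=\Lambda\tau/s$. Order $D$ by $r$ (ties broken arbitrarily); let $L$ be the $\lfloor|D|/2\rfloor$ elements with smallest $r$, and $F=D\setminus L$.

So $r_l\le r_j$ for $l\in L$, $j\in F$. Moreover $|F|\ge sn/2$, and $|L|\ge\frac{sn}2-\frac12\ge0.49sn$ because $0.01sn\ge4$.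

For a nonempty finite multiset $S$ of elements of $V$ put
$$a_j=\frac1{|S|}\sum_{i\in S}g_{ij}^2\qquad(g_{jj}=1).$$
**Example.** If $S=\{i\}$ then $a_j=g_{ij}^2$ and $a_i=1$. If $S$ is a set of $w$ indices whose $u_i$ are orthonormal, then $a_j=1/w$ for $j\in S$.

**Lemma 1.** In setting $(\ast)$, let $S$ be a nonempty finite multiset of elements of $V$, and let $K=\{j\in F:a_j\ge\theta\}$. Then $E\ge c_0sn|K|$ or $E\ge c_0s^2n^2$.

**Proof. Step 1: the random direction.** Let $\Gamma=|S|^{-1/2}\sum_{i\in S}\xi_iu_i$, with independent standard Gaussians $\xi_i$, one for each element of $S$ counted with multiplicity. Then $\mathbb E\|\Gamma\|^2=1$, so Markov's inequality gives $\mathbb P(\|\Gamma\|^2>20)\le0.05$. Also $\langle u_j,\Gamma\rangle$ is centered Gaussian with variance $\frac1{|S|}\sum_{i\in S}g_{ij}^2=a_j$. For $Z\sim N(0,1)$ we use $\mathbb P(Z\ge1)\ge0.158$ and $\mathbb P(Z>2.5)\le0.007$.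

**Step 2: large positive cosines are rare.** For $j\in D$ and $\lambda>0$,
$$\#\{l\in V\setminus j:\ g_{jl}>\theta/\lambda\}\le\frac{\lambda P_j}\theta\le\frac{\lambda\tau n}\theta=\frac{\lambda sn}{\Lambda}.\tag{5}$$

The danger in (4) is that $t_l$ may be very negative while $t_j$ is large. This cannot happen if $a_l$ is much smaller than $\theta$. If instead many $a_l$ are comparable to $\theta$, we use pairs among these $l$. Hence two cases.

**Step 3 (Case 1): at least half of the $l\in L$ have $a_l\le\theta/100$.** Let $L_0$ be the set of these $l$, so $|L_0|\ge0.24sn$. Let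
$$\rho=\max_{l\in L}r_l,\qquad\kappa=\frac{\rho\sqrt\theta}{80},\qquad\eta=\kappa\sqrt\theta=\frac{\rho\theta}{80},\qquad v=\kappa\Gamma .$$
Take $j\in K$ and $l\in L_0$ with $g_{jl}\le\theta/160$. Consider three events.

* $t_j\ge\eta$: this means $\langle u_j,\Gamma\rangle\ge\sqrt\theta$. As the standard deviation is $\sqrt{a_j}\ge\sqrt\theta$, the probability is at least $\mathbb P(Z\ge1)\ge0.158$.
* $t_l\ge-\eta/4$: this fails iff $\langle u_l,\Gamma\rangle<-\sqrt\theta/4=-2.5\cdot\sqrt\theta/10$. As the standard deviation is at most $\sqrt\theta/10$, the failure probability is at most $0.007$.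
* $\|v\|^2\le20\kappa^2$: this fails with probability at most $0.05$. Note $20\kappa^2=\rho^2\theta/320=\rho\eta/4$.

All three hold with probability at least $0.158-0.007-0.05\ge0.1$. When they do, since $r_l\le\rho\le r_j$, the left side of (4) is at most
$$r_j\rho\frac{\theta}{160}-r_j\eta+\frac{r_j\eta}4+\frac{r_j\eta}4=r_j\eta\Big(\frac12-1+\frac14+\frac14\Big)=0 ,$$
so $\{x_j,x_l\}$ is an edge at $v$. By (5) with $\lambda=160$, for each $j\in K$ at most $160sn/\Lambda=0.00004sn$ indices $l$ have $g_{jl}>\theta/160$, so at least $0.2sn$ elements of $L_0$ qualify. The pairs are distinct because $j\in F$ and $l\in L$. So the expected number of edges at $v$ is at least $0.1\cdot0.2sn|K|=0.02sn|K|$; some outcome reaches this, and $E\ge0.02sn|K|\ge c_0sn|K|$.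

**Step 4 (Case 2): otherwise.** Let $L_1=\{l\in L:a_l>\theta/100\}$; now $|L_1|\ge0.24sn$. For $l\in L_1$,
$$\mathbb P\big(\langle u_l,\Gamma\rangle\ge\sqrt\theta/10,\ \|\Gamma\|^2\le20\big)\ge0.158-0.05\ge0.1 .$$
So the expected number of $l\in L_1$ for which both hold is at least $0.024sn$. Fix an outcome reaching this: then $\|\Gamma\|^2\le20$, and $W=\{l\in L_1:\langle u_l,\Gamma\rangle\ge\sqrt\theta/10\}$ has $|W|\ge0.024sn$. Let $W_L$ be the $\lfloor|W|/2\rfloor$ elements of $W$ with smallest $r$, and $W_F=W\setminus W_L$. Then $|W_F|\ge0.012sn$, and $|W_L|\ge0.012sn-\frac12\ge0.01sn$ because $0.002sn\ge0.8$. Let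
$$\rho=\max_{l\in W_L}r_l,\qquad\kappa=\frac{\rho\sqrt\theta}{400},\qquad v=\kappa\Gamma,\qquad\eta=\frac{\kappa\sqrt\theta}{10}=\frac{\rho\theta}{4000}.$$
For $j\in W_F$ and $l\in W_L$ we have $t_j\ge\eta$, $t_l\ge0$, $r_l\le\rho\le r_j$, and $\|v\|^2\le20\kappa^2=\rho^2\theta/8000=\rho\eta/2$. If moreover $g_{jl}\le\theta/8000$, the left side of (4) is at most
$$r_j\rho\frac\theta{8000}-r_j\eta+\frac{r_j\eta}2=r_j\eta\Big(\frac12-1+\frac12\Big)=0 .$$
By (5) with $\lambda=8000$, each $j\in W_F$ has at most $8000sn/\Lambda=0.002sn$ exceptional $l$. So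
$$E\ge0.012sn\cdot(0.01-0.002)sn\ge c_0s^2n^2.\qquad\square$$

## Two inequalities between positive cosines and edge density

The diagonal terms $g_{jj}=1$ alone will show that $p_j$ cannot be too small for many $j$. The negative cosines, which must compensate the positive ones by (3), will show that $p_j$ cannot be too large. Write $\log_2^+x=\max(\log_2x,0)$.

**Lemma 2.** In setting $(\ast)$ assume $E<c_0s^2n^2/4$, and put $k=E/(c_0sn)$. Then:

(a) $\theta>\dfrac1{2k}$, that is, $\tau>\dfrac{c_0s^2n}{2\Lambda E}$.

(b) If also $p_j\ge\sigma$ for all $j\in D$ and $k\,(1+\log_2^+(1/\theta))\le sn/4$, then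
$$\sigma\le C_1\frac E{n^2}\,s^{-5/2}\sqrt\tau,\qquad C_1=\frac{24\sqrt\Lambda}{c_0}.$$

**Proof. Step 1: what Lemma 1 says now.** Since $E\ge n/2$ and $s\le 1$, $k\ge\frac1{2c_0}\ge1$; and $k<sn/4$ by assumption. The second alternative of Lemma 1 is excluded, so for every multiset $S$
$$\#\{j\in F:a_j\ge\theta\}\le k.\tag{6}$$

**Step 2: proof of (a).** We use a set $S$ slightly too large for (6). Let $w=\lfloor k\rfloor+1$, so $k<w\le2k$, and $w\le\frac{sn}4+1\le\frac{sn}2\le|F|$. Take $S\subset F$ with $|S|=w$. For $j\in S$ the term $g_{jj}^2=1$ gives $a_j\ge1/w$. If $1/w\ge\theta$, then $w>k$ elements of $F$ have $a_j\ge\theta$, contradicting (6). So $\theta>1/w\ge1/(2k)$. Finally $\tau=s\theta/\Lambda>\frac{s}{2k\Lambda}=\frac{c_0s^2n}{2\Lambda E}$.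

**Step 3: neighbors at a scale.** For (b) we must bound sums of negative cosines, so we sort them by size. Put $b_{ij}=g_{ij}^-\le1$. Call $R\in\{1,2,4,\dots\}$ *admissible* if $\theta R\le1$. For admissible $R$, call $j\in F$ an *$R$-neighbor* of $i\in V$ if $i\ne j$ and $b_{ij}\ge\sqrt{\theta R}$. For example, if $\theta=\frac1{16}$, the admissible $R$ are $1,2,4,8,16$ with thresholds $\frac14,\frac{\sqrt2}4,\frac12,\frac{\sqrt2}2,1$; a $j\in F$ with $g_{ij}=-0.6$ is an $R$-neighbor of $i$ for $R=1,2,4$ only. The number of admissible $R$ is at most $1+\log_2^+(1/\theta)$. (If $\theta>1$ there are none, and what follows remains true with empty unions and sums.)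

**Step 4: delete a few $j$ so that all neighborhoods become small.** Fix an admissible $R$. Choose $i_1,\dots,i_R\in V$ one after the other, repetition allowed, each maximizing the number of newly covered $R$-neighbors. Let $Y_R\subset F$ be the set covered in the end. Take $S=\{i_1,\dots,i_R\}$ as a multiset. Every $j\in Y_R$ has some $i\in S$ with $g_{ij}^2\ge\theta R$, so $a_j\ge\frac1R\theta R=\theta$. By (6), $|Y_R|\le k$. The number of uncovered $R$-neighbors of any fixed $i$ never increases during the process, so the $R$ gains are nonincreasing; their sum is $|Y_R|\le k$, so the last gain is at most $k/R$. At the last choice no $i$ had more uncovered $R$-neighbors than this gain. Hence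
$$\text{every } i\in V \text{ has at most } k/R\ R\text{-neighbors in } F\setminus Y_R .\tag{7}$$
Let $Y=\bigcup_RY_R$ over admissible $R$. Then $|Y|\le k(1+\log_2^+(1/\theta))\le sn/4$, so $|F\setminus Y|\ge sn/4$.

**Step 5: sum the negative cosines.** Let $j\in F\setminus Y$. Each positive $b_{ij}$ is either less than $\sqrt\theta$, or lies in $[\sqrt{\theta R},\sqrt{2\theta R})$ for exactly one power $R$ of $2$, and $R$ is then admissible because $\theta R\le b_{ij}^2\le1$. There are at most $2E$ ordered pairs with $b_{ij}>0$, so the first kind contributes at most $2E\sqrt\theta$ in total. By (7), for each $R$ the second kind contributes at most $n\cdot\frac kR\cdot\sqrt{2\theta R}=nk\sqrt{2\theta}\,R^{-1/2}$, and $\sqrt2\sum_{h\ge0}2^{-h/2}=\frac{\sqrt2}{1-1/\sqrt2}<5$. Using $N_j\ge p_jn\ge\sigma n$ from (3),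
$$\frac{sn}4\,\sigma n\le\sum_{j\in F\setminus Y}N_j\le2E\sqrt\theta+5nk\sqrt\theta\le\frac{6}{c_0s}E\sqrt\theta ,$$
where the last step uses $nk=E/(c_0s)$ and $2\le1/(c_0s)$. Thus $\sigma\le\frac{24}{c_0}\frac E{n^2}s^{-2}\sqrt\theta$, and $\theta=\Lambda\tau/s$ gives the claim. $\square$

**How the exponent appears.** Put $e=E/n^2$, and suppose all $p_j$ were comparable to one number $p$, so that we could use $s$ of constant size, $\sigma\approx\tau\approx p$. Then (a) says that $p$ is at least a constant times $\frac1{ne}$, and (b) says that $p$ is at most a constant times $e\sqrt p$, that is, $p$ is at most a constant times $e^2$. Together $ne^3$ is bounded below, which is $E\ge c\,n^{5/3}$. The points of the first section, seen from $0$, show both sides in balance: the positive cosines there lie between $\frac1{q^2+1}$ and $\frac1{q^2-q+1}$, with at least $q^3-q^2-1$ of them in each row, so each sum of positive cosines divided by $n=q^3$ has order $q^{-2}$; with $e$ of order $q^{-1}$, both $\frac1{ne}$ and $e^2$ also have order $q^{-2}$.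

The remaining problem is that the $p_j$ may be spread over many scales. Inequality (b) with $\sigma<\tau$ still forbids a large set $D$ with all $p_j\in[\sigma,\tau]$, provided $\sqrt\tau<\sigma s^{5/2}/(C_1e)$; that is, $\tau$ may be as large as a constant times $\sigma^2s^5/e^2$. So the forbidden windows square at each step, and about $\log_2\log_2 n$ windows reach $1$.

## Doubly exponential scales and the end of the lower bound

**Step 1: constants.** Let $c_*\in(0,1]$ be an absolute constant with
$$\frac{c_0}{64\,\Lambda C_1^2c_*^3}\ge2^{21}.$$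
Suppose $E\le c_*n^{5/3}$. With $e=E/n^2\ge\frac1{2n}$ this says $ne^3\le c_*^3$; in particular $e\le n^{-1/3}$. We derive a contradiction for all $n\ge n_0$, with $n_0$ absolute. Let
$$s_t=2^{-t-3}\ (t\ge0),\qquad T=\lceil\log_2(2\log_2n)\rceil .$$
Then $2^T\ge2\log_2n$, so $2^{2^T}\ge n^2$. Also $2^T<4\log_2n$, so $s_t\ge\frac1{32\log_2n}$ for $t\le T$.

**Step 2: the hypotheses of Lemma 2 hold.** Choose $n_0\ge4$ such that for all $n\ge n_0$
$$\frac n{32\log_2n}\ge400,\qquad n^{-1/3}<\frac{c_0}{4096(\log_2n)^2},\qquad n^{-1/3}\Big(1+\log_2\frac{64\,n\log_2n}{c_0}\Big)\le\frac{c_0}{4096(\log_2n)^2};$$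
this is possible because $n^{1/3}$ grows faster than any power of $\log n$. Let $n\ge n_0$, and let $s=\frac14$ or $s=s_t$ with $t\le T$, so that $s\ge\frac1{32\log_2n}$ and $s^2\ge\frac1{1024(\log_2n)^2}$. The first condition gives $sn\ge400$. The second gives $e<c_0s^2/4$, that is, $E<c_0s^2n^2/4$. So whenever $D$ and $\tau$ are as in $(\ast)$ with this $s$, Lemma 2(a) applies and yields
$$\frac1\theta<2k=\frac{2ne}{c_0s}\le\frac{2n}{c_0s}\le\frac{64\,n\log_2n}{c_0}.$$
The extra hypothesis $k(1+\log_2^+(1/\theta))\le sn/4$ of (b) reads $e\,(1+\log_2^+(1/\theta))\le c_0s^2/4$, and the third condition gives it.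

**Step 3: most $p_j$ are not too small.** Put $\tau_0=\frac{c_0}{32\Lambda ne}$. If the set $\{j\in V:p_j\le\tau_0\}$ had at least $n/4$ elements, Lemma 2(a) with $s=\frac14$ and $\tau=\tau_0$ would give
$$\tau_0>\frac{c_0n}{32\Lambda E}=\frac{c_0}{32\Lambda ne}=\tau_0,$$
which is absurd. So $H_0=\{j\in V:p_j>\tau_0\}$ has $|H_0|\ge n-1-\frac n4\ge\frac n2$.

**Step 4: the scales.** For $t\ge0$ define
$$\tau_{t+1}=\frac{\tau_t^2s_t^5}{2C_1^2e^2},\qquad y_t=\frac{\tau_t}{2C_1^2e^2}.$$
Then $y_{t+1}=y_t^2s_t^5=y_t^2\,2^{-5t-15}$. Write $y_0=2^{20+h_0}$. We claim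
$$y_t=2^{\,5t+20+2^th_0}.$$
This holds for $t=0$, and if it holds for $t$, the exponent of $y_{t+1}$ is $2(5t+20+2^th_0)-5t-15=5(t+1)+20+2^{t+1}h_0$. Moreover
$$y_0=\frac{c_0}{64\Lambda C_1^2\,ne^3}\ge\frac{c_0}{64\Lambda C_1^2c_*^3}\ge2^{21},$$
so $h_0\ge1$. Hence the $\tau_t$ are increasing and $y_t\ge2^{2^t}$. Let $H_t=\{j\in V:p_j>\tau_t\}$.

**Step 5: few points lie between consecutive scales.** We claim $|H_{t+1}|\ge|H_t|-s_tn$ for $0\le t<T$. Let
$$D=H_t\setminus H_{t+1}=\{j\in V:\tau_t<p_j\le\tau_{t+1}\}.$$
If $|D|\ge s_tn$, Lemma 2(b) with $\sigma=\tau_t$, $\tau=\tau_{t+1}$, $s=s_t$ gives $\tau_t\le C_1e\,s_t^{-5/2}\sqrt{\tau_{t+1}}$. Squaring,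
$$\tau_{t+1}\ge\frac{\tau_t^2s_t^5}{C_1^2e^2}=2\tau_{t+1},$$
which is impossible since $\tau_{t+1}>0$. So $|D|<s_tn$.

**Step 6: the contradiction.** Since $\sum_{t\ge0}s_t=\frac14$, Steps 3 and 5 give $|H_T|\ge\frac n2-\frac n4>0$. But $e\ge\frac1{2n}$ gives
$$\tau_T=2C_1^2e^2y_T\ge\frac{C_1^2}{2n^2}\,2^{2^T}\ge\frac{C_1^2}2\ge1,$$
while $p_j<1$ for all $j$ by (3), so $H_T=\emptyset$. This is a contradiction.

**Step 7: all $n$.** Hence $E(X)>c_*n^{5/3}$ for every $n$-point set $X$ with $n\ge n_0$, so $m(n)\ge c_*n^{5/3}$ for these $n$. For $2\le n<n_0$ we have $m(n)\ge n-1\ge1\ge n_0^{-5/3}n^{5/3}$. So $m(n)\ge c\,n^{5/3}$ for all $n\ge2$ with $c=\min(c_*,n_0^{-5/3})$. This proves part 2 and, with part 1, $m(n)=\Theta(n^{5/3})$. $\blacksquare$
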